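# A local ring of length 24 over which the tensor evaluation map survives on every syzygy

## 1. Minimal resolutions, the Ext algebra, and tensor evaluation

Throughout, $(R,\mathfrak m,k)$ is a commutative noetherian local ring and $M$ is a finitely generated $R$-module. Complexes are graded homologically, and $(\Sigma X)_i=X_{i-1}$.

**Minimal resolutions, syzygies, truncations.** A complex $F$ of finitely generated free modules is *minimal* if $\partial(F)\subseteq\mathfrak mF$. Every $M$ has a minimal free resolution, unique up to isomorphism, and $\Omega^nM$ denotes the $n$th syzygy module taken in it: $\Omega^0M=M$, and $\Omega^nM=\operatorname{im}(F_n\to F_{n-1})$ for $n\ge1$. For a complex $F$ let $F_{<n}$ be the subcomplex of terms in degrees $<n$, and put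
$$F_{\ge n}=F/F_{<n},\qquad F_{[n,m)}=F_{<m}/F_{<n}\quad(n<m).$$
If $F$ resolves $M$, then $F_{\ge n}\simeq\Sigma^n\Omega^nM$. For example, over $k[x]/(x^2)$ the minimal resolution of $k$ is $\cdots\xrightarrow{x}R\xrightarrow{x}R$, every $\Omega^nk$ is $xR\cong k$, and $F_{[n,m)}$ is a string of $m-n$ copies of $R$ joined by multiplication by $x$.

**Ext with values in a complex.** For a complex $X$ put $\operatorname{Ext}^i_R(k,X)=\operatorname{Hom}_{\mathsf D(R)}(k,\Sigma^iX)$. If $K$ is a projective resolution of $k$, this is the cohomology of $\operatorname{Hom}_R(K,X)$; a class of degree $i$ is given by maps $K_{i+j}\to X_j$. For example $\operatorname{Ext}^i_R(k,\Sigma^jX)=\operatorname{Ext}^{i+j}_R(k,X)$. Write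
$$\operatorname{T}(M)=\operatorname{Tor}^R(k,M),\qquad \operatorname{E}(M)=\operatorname{Ext}_R(k,M)$$
for the graded $k$-vector spaces.

**The Ext algebra.** Put $\mathcal E_R=\operatorname{Ext}_R(k,k)$, with composition as product. We compute products without signs, as follows. If $\theta\colon K_j\to k$ is a cocycle, choose $Z_m\colon K_{j+m}\to K_m$ $(m\ge 0)$ such that $Z_0$ lifts $\theta$ along $K_0\to k$ and $\partial Z_{m+1}=Z_m\partial$; then $\varphi\cdot\theta=[\varphi\circ Z]$. The same recipe makes $\mathcal E_R$ act on the right of $\operatorname{Ext}_R(k,X)$, and a map $X\to Y$ induces an $\mathcal E_R$-linear map. Sign conventions for this action do not affect which subspaces are submodules.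

**Example 1.1 (square-zero maximal ideal).** Let $A$ be a local $k$-algebra with residue field $k$, with $\mathfrak m_A^2=0$, and let $Y$ be a finite basis of $\mathfrak m_A$. The minimal resolution $K$ of $k$ has basis $e_{y_1\cdots y_i}$ $(y_l\in Y)$ in degree $i$, with
$$\partial e_{y_1\cdots y_i}=y_1e_{y_2\cdots y_i}.$$
Indeed, $\partial$ kills $\mathfrak m_AK_i$ and maps the $k$-span of the basis of $K_i$ bijectively onto $\mathfrak m_AK_{i-1}$. So the kernel in degree $i\ge1$ is $\mathfrak m_AK_i$, which is the image of $\partial$ from degree $i+1$; and the image in degree $0$ is $\mathfrak m_A$. For a word $w$ of length $j$, let $w^*$ be the dual basis element. The maps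
$$Z_m(e_{w'w''})=\delta_{w''w}\,e_{w'}\qquad(|w'|=m,\ |w''|=j)$$
lift it, because both $\partial Z_{m+1}$ and $Z_m\partial$ remove the first letter $y$ of $w'$ and multiply by $y$. Hence $w_1^*w_2^*=(w_1w_2)^*$, and $\mathcal E_A$ is the free associative algebra on $\{y^*:y\in Y\}$. For $A=k[x]/(x^2)$ it is $k[\xi]$ with $\xi=x^*$ in degree $1$.

**The tensor evaluation map.** Let $I$ be an injective resolution of $R$, $F$ a free resolution of $M$ (by finitely generated free modules), and $J$ an injective resolution of $M$. Since $\operatorname{Hom}_R(k,I)$ is a complex of $k$-vector spaces,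
$$\operatorname{Hom}_R(k,I)\otimes_RF\cong\operatorname{Hom}_R(k,I)\otimes_k(k\otimes_RF),$$
and the homology of this complex is $\operatorname{E}(R)\otimes_k\operatorname{T}(M)$. The map $F\to I\otimes_RF$ is a quasi-isomorphism: the cone of $R\to I$ is acyclic, it stays acyclic after tensoring with each $F_{<n}$, and a union of acyclic complexes is acyclic. So $I\otimes_RF\simeq M$, and $F\to M\to J$ extends to a morphism $I\otimes_RF\to J$, unique up to homotopy. The map induced on homology by
$$\operatorname{Hom}_R(k,I)\otimes_RF\longrightarrow\operatorname{Hom}_R(k,I\otimes_RF)\longrightarrow\operatorname{Hom}_R(k,J),$$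
where the first map is $f\otimes x\mapsto(a\mapsto\pm f(a)\otimes x)$, is
$$\eta(M)\colon\operatorname{E}(R)\otimes_k\operatorname{T}(M)\to\operatorname{E}(M),\qquad \operatorname{Ext}^i_R(k,R)\otimes_k\operatorname{Tor}_j^R(k,M)\to\operatorname{Ext}^{i-j}_R(k,M).$$

**Definition of $U(M)$.** $U(M)=\operatorname{image}\eta(M)\subseteq\operatorname{E}(M)$.

**Example 1.2.** For $M=R$ take $F=R$ and $J=I$. Then $\eta(R)$ is the identity of $\operatorname{E}(R)$, so $U(R)=\operatorname{E}(R)$, which is nonzero because $\operatorname{Ext}^{\operatorname{depth}R}_R(k,R)\ne0$.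

**Example 1.3.** Let $R=k[x]/(x^2)$ and $M=k$. Here $R$ is self-injective, so $I=R$ and $\operatorname{E}(R)=\operatorname{Hom}_R(k,R)=kx$ in degree $0$. The class of degree $0$ in $\operatorname{E}(R)$ paired with $\operatorname{Tor}_j$ lands in $\operatorname{Ext}^{-j}_R(k,k)$, which is $0$ for $j>0$. For $j=0$ we get the composite $k\xrightarrow{x}R\to k$, which is $0$. So $U(k)=0$.

**Trivial extensions.** For a commutative ring $G$ and a $G$-module $N$, the ring $G\ltimes N$ is $G\oplus N$ with $N\cdot N=0$ and with the given products $G\cdot N\subseteq N$. If $G$ is artinian local and $N$ has finite length, then $G\ltimes N$ is artinian local with maximal ideal $\mathfrak m_G\oplus N$ and the same residue field. For example, $k\ltimes k\cong k[x]/(x^2)$, and $k\ltimes k^e$ is the ring of Example 1.1 with $|Y|=e$.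

## 2. Does $U$ vanish on all high syzygies?

If $M$ has finite projective dimension, then $\Omega^nM=0$, hence $U(\Omega^nM)=0$, for $n\gg0$. Srikanth B. Iyengar, Sarasij Maitra and Tim Tribone, in "Unstable elements in cohomology and a question of Lescot", arXiv:2507.23213 (2025), ask:

> For a finitely generated $R$-module $M$, is $U(\Omega^nM)=0$ for $n\gg0$?

We want to know whether this holds for every $R$ and every $M$. It does not. For every field $k$ there is an artinian local ring $R$ with residue field $k$ and $\dim_kR=24$, and a cyclic $R$-module $M$, such that $U(\Omega^nM)\ne0$ for all $n\ge0$. The precise statements are these.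

**Theorem A.** Let $k$ be a field and
$$G=\frac{k[a,b]}{(a,b)^2}\otimes_k\frac{k[x]}{(x^2)}\otimes_k\frac{k[s,t]}{(s,t)^2}.$$
Let $N$ be the $G$-module with $k$-basis $p,q,r,d,h,g$ in which
$$ap=h,\quad bq=h,\quad tr=h,\quad sd=h,\quad tq=g,\quad xr=g,$$
and all other products of a variable with a basis element are $0$. Let $R=G\ltimes N$, $N'=\operatorname{span}(p,q,r,h,g)$ and $M=R/(xR+N')$. Then $U(\Omega^nM)\neq0$ for all $n\ge0$.

**Theorem B.** Let $(R,\mathfrak m,k)$ be any noetherian local ring and $M$ a finitely generated $R$-module.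

1. If the right $\mathcal E_R$-module $\operatorname{E}(R)$ is generated by elements of degree $\le\ell$, where $\ell\ge0$, then $U(\Omega^nM)=0$ for all $n>\ell$.
2. If $U(M)$ is a finitely generated right $\mathcal E_R$-module, then $U(\Omega^nM)=0$ for $n\gg0$.

If $R$ is Gorenstein, then (1) gives $U(\Omega^nM)=0$ for all $n>\dim R$ and all $M$, and this range is sharp. For the ring $R$ of Theorem A, $\operatorname{E}(R)$ is not finitely generated over $\mathcal E_R$.

**Theorem C.** For every field $k$ and every $e\ge0$ there are a Cohen–Macaulay local ring $R'$ of dimension $e$ with residue field $k$ and a cyclic $R'$-module $M'$ with $U(\Omega^nM')\ne0$ for all $n\ge0$.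

## 3. Filtering $U(M)$ by truncations of the resolution

The purpose of this section is to replace the infinitely many modules $\Omega^nM$ by one filtration inside $\operatorname{E}(M)$. Let $F$ be the minimal free resolution of $M$, and put
$$U_{<n}(M)=\operatorname{im}\bigl(\operatorname{Ext}_R(k,F_{<n})\to\operatorname{Ext}_R(k,M)\bigr),$$
the map being induced by $F_{<n}\hookrightarrow F\simeq M$. This is an $\mathcal E_R$-submodule of $\operatorname{E}(M)$, and $U_{<0}(M)=0$. For example, $U_{<1}(M)$ is the image of $\operatorname{Ext}_R(k,F_0)\to\operatorname{Ext}_R(k,M)$.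

**Lemma 3.1.** Let $F$ be a minimal complex of finitely generated free $R$-modules concentrated in degrees $\ge0$, and let $n<m$. Then $\operatorname{Ext}_R(k,F_{<m})\to\operatorname{Ext}_R(k,F_{[n,m)})$ is surjective, with kernel the image of $\operatorname{Ext}_R(k,F_{<n})$.

*Proof.* The kernel statement is the long exact sequence of $0\to F_{<n}\to F_{<m}\to F_{[n,m)}\to0$. For surjectivity, let $P$ be a bounded minimal complex of finitely generated free modules. Then $I\otimes_RP$ is a complex of injectives, bounded on the side needed for injective resolutions, and quasi-isomorphic to $P$. As each $P_j$ is free of finite rank,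
$$\operatorname{Ext}_R(k,P)=H(\operatorname{Hom}_R(k,I\otimes_RP))=H(\operatorname{Hom}_R(k,I)\otimes_RP).$$
Now $\mathfrak m$ kills $\operatorname{Hom}_R(k,I)$ and $\partial(P)\subseteq\mathfrak mP$, so the differential of $P$ contributes $0$, and the result is $\operatorname{E}(R)\otimes_k(k\otimes_RP)$. This is natural with respect to $F_{<m}\to F_{[n,m)}$, so the map in the lemma becomes the projection
$$\operatorname{E}(R)\otimes_k(k\otimes_RF_{<m})\to\operatorname{E}(R)\otimes_k(k\otimes_RF_{[n,m)}).\qquad\square$$

**Proposition 3.2.** $U(M)=\bigcup_nU_{<n}(M)$, and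
$$U(\Omega^nM)^{i+n}\cong U(M)^i/U_{<n}(M)^i\quad\text{for all } i \text{ and all } n\ge0.$$
In particular $U(\Omega^nM)=0$ if and only if $U_{<n}(M)=U(M)$.

*Proof.* **Step 1: $U(M)$ is the union.** The complex $\operatorname{Hom}_R(k,I)\otimes_RF$ is the union of the subcomplexes
$$\operatorname{Hom}_R(k,I)\otimes_RF_{<n}\cong\operatorname{Hom}_R(k,I\otimes_RF_{<n}),$$
so its homology is the union of the images of their homologies. Since $I\otimes_RF_{<n}$ is an injective resolution of $F_{<n}$, the homology of the $n$th subcomplex is $\operatorname{Ext}_R(k,F_{<n})$. The composite $F_{<n}\to I\otimes_RF_{<n}\to I\otimes_RF\to J$ is homotopic to $F_{<n}\to F\to M\to J$. Hence $\eta(M)$ carries this homology onto $U_{<n}(M)$.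

**Step 2: pass to the syzygy.** The sequence $0\to F_{<n}\to F\to F_{\ge n}\to0$ and $F_{\ge n}\simeq\Sigma^n\Omega^nM$ give a map
$$\varphi_n\colon\operatorname{Ext}^i_R(k,M)\to\operatorname{Ext}^i_R(k,F_{\ge n})=\operatorname{Ext}^{i+n}_R(k,\Omega^nM)$$
with kernel $U_{<n}(M)^i$. Up to signs of the differential, $\Sigma^{-n}F_{\ge n}$ is the minimal resolution of $\Omega^nM$. By Step 1 for $\Omega^nM$, therefore, $U(\Omega^nM)$ is the union over $m>n$ of the images of $\operatorname{Ext}_R(k,F_{[n,m)})$ in $\operatorname{Ext}_R(k,F_{\ge n})$.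

**Step 3: compare.** The two composites $F_{<m}\to F\to F_{\ge n}$ and $F_{<m}\to F_{[n,m)}\to F_{\ge n}$ agree. Since $\operatorname{Ext}_R(k,F_{<m})\to\operatorname{Ext}_R(k,F_{[n,m)})$ is onto (Lemma 3.1), the image of $\operatorname{Ext}_R(k,F_{[n,m)})$ equals $\varphi_n(U_{<m}(M))$. Taking the union, $U(\Omega^nM)=\varphi_n(U(M))\cong U(M)/U_{<n}(M)$. $\square$

So the question asks whether the ascending chain
$$0=U_{<0}(M)\subseteq U_{<1}(M)\subseteq U_{<2}(M)\subseteq\cdots$$
of right $\mathcal E_R$-submodules of $\operatorname{E}(M)$ always stops. For Theorem A we will show that each inclusion is strict.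

## 4. Finite generation forces vanishing, and what this leaves open

Phrased as a chain of submodules, the question invites a positive answer by a finiteness argument. We carry it out first.

**Proof of Theorem B.** (1) We may take the generators homogeneous. Let $i>\ell$. By Lemma 3.1, applied to $F_{<i}\subset F_{<i+1}$, the $\mathcal E_R$-module $\operatorname{Ext}_R(k,F_{<i+1})$ is generated by the image of $\operatorname{Ext}_R(k,F_{<i})$ together with lifts of generators of
$$\operatorname{Ext}_R(k,\Sigma^iF_i)=\Sigma^i\operatorname{E}(R)\otimes_k(k\otimes_RF_i).$$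
A generator of degree $\le\ell$ of $\operatorname{E}(R)$ has degree $\le\ell-i<0$ here, and its lift can be chosen homogeneous of the same degree. So the lift maps to $\operatorname{Ext}^{<0}_R(k,M)=0$. Hence $U_{<i+1}(M)=U_{<i}(M)$ for all $i>\ell$, so $U(M)=U_{<n}(M)$ for all $n>\ell$, and Proposition 3.2 applies.

(2) $U(M)$ is the increasing union of the submodules $U_{<n}(M)$. If it is finitely generated, it equals one of them, and all later ones, and Proposition 3.2 applies.

If $R$ is Gorenstein, then $\operatorname{E}(R)=k$, concentrated in degree $\dim R$, so (1) applies with $\ell=\dim R$. The range is sharp: for $M=R/(\text{a maximal regular sequence})$ the Koszul complex is the minimal resolution, so $\Omega^{\dim R}M=R$, and $U(R)\ne0$. Finally, if $\operatorname{E}(R)$ were finitely generated for the ring of Theorem A, then (1) would contradict Theorem A. So this last claim follows once Theorem A is proved. $\square$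

Finite generation is about generators, not about size. To see this in a small case we need a formula that will be used again several times.

**Lemma 4.1.** Let $A$ be a finite-dimensional local $k$-algebra with residue field $k$, let $y$ run over a minimal generating set of $\mathfrak m_A$, and let $y^*\in\mathcal E_A^1=\operatorname{Hom}_k(\mathfrak m_A/\mathfrak m_A^2,k)$ be the dual basis. Let $Y$ be a finitely generated $A$-module with a submodule $Y^1$ such that $Y^1$ and $Y^0=Y/Y^1$ are annihilated by $\mathfrak m_A$. Then the connecting map $\mathcal E_A\otimes_k Y^0\to\mathcal E_A\otimes_k Y^1$ of $0\to Y^1\to Y\to Y^0\to0$ is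
$$\theta\otimes e\mapsto\sum_yy^*\theta\otimes y\tilde e,\qquad\text{where }\tilde e\in Y\text{ lifts }e.$$

*Proof.* Let $K$ be the minimal resolution of $k$, with $K_0=A$, $K_1=\bigoplus_yAe_y$, $\partial e_y=y$. Let $Z$ lift $\theta$ and let $\epsilon\colon K_0\to Y$ be $1\mapsto\tilde e$. Then $\epsilon Z_0$ lifts the cocycle $\theta\otimes e$ to $Y$, and the connecting map sends its class to that of $\epsilon Z_0\partial=\epsilon\,\partial Z_1$. Since $\epsilon\,\partial(e_y)=y\tilde e\in Y^1$ is killed by $\mathfrak m_A$, the map $\epsilon\,\partial Z_1$ equals $\sum_y(y^*\circ Z_1)\otimes y\tilde e$, and $y^*\circ Z_1$ represents $y^*\theta$. $\square$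

**Example 4.2.** Let $\mathfrak m_A^2=0$ and $\mathfrak m_A\ne0$. By Lemma 4.1 the connecting map of $0\to\mathfrak m_A\to A\to k\to0$ is $\mathcal E_A\to\mathcal E_A\otimes\mathfrak m_A$, $\theta\mapsto\sum_yy^*\theta\otimes y$. It is injective because $\mathcal E_A$ is a free algebra. So $\operatorname{Ext}_A(k,A)\to\operatorname{Ext}_A(k,k)$ is zero, and $\operatorname{Ext}_A(k,A)$ is the image of $\operatorname{Ext}_A(k,\mathfrak m_A)=\mathfrak m_A\cdot\mathcal E_A$. In words: $\operatorname{E}(A)$ is generated by $\operatorname{Hom}_A(k,A)=\mathfrak m_A$, in degree $0$, and Theorem B(1) gives $U(\Omega^nM)=0$ for all $n\ge1$ and all $M$. If $\dim_k\mathfrak m_A=e\ge2$, then $\operatorname{Ext}^j_A(k,A)$ has dimension $e^{j+1}-e^{j-1}>0$ for every $j\ge1$, so $\operatorname{E}(A)$ is infinite-dimensional; the argument did not mind.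

The proof of (1) stops exactly when $\operatorname{E}(R)$ needs generators in arbitrarily high degrees. A new generator of degree $\ge i$ contributes at stage $i$ a class of degree $\ge0$, and nothing forces its image in $\operatorname{E}(M)$ to vanish. By (2), a counterexample also needs $U(M)$ to be infinitely generated. Algebra offers a simple model of such a right module: in the free algebra $S=k\langle\alpha,\beta\rangle$ the right ideals
$$J_n=\sum_{m<n}\beta^m\alpha S$$
form a strictly increasing chain, because $J_n$ is spanned by the words that begin with $\beta^m\alpha$ for some $m<n$, and $\beta^n\alpha$ is not one of them. The ring in Theorem A is built so that, after passing to a suitable part of $\operatorname{E}(M)$ and a suitable quotient, $U_{<n}(M)$ becomes a copy of $J_n$ with extra coefficients.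

## 5. The trivial extension $G\ltimes N$ and its weights

**The module $N$ exists.** Put $N^1=\operatorname{span}(h,g)$. By the table, $\mathfrak m_GN\subseteq N^1$ and $\mathfrak m_GN^1=0$, so every product of two variables acts as $0$. Therefore the variables act by commuting maps, and the defining relations of $G$, which have degree $2$, act as zero. The space $N'$ is a $G$-submodule since $\mathfrak m_GN\subseteq N^1\subseteq N'$, hence an ideal of $R$, and $\dim_kR=3\cdot2\cdot3+6=24$.

**Weights.** Grade $R$ by *weight*: $R_0=G$ and $R_1=N$. Since $xN=kg\subseteq N'$, the ideal $xR+N'=xG\oplus N'$ is homogeneous, and $M=M_0\oplus M_1$ with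
$$M_0=G/xG,\qquad M_1=N/N'=k\varepsilon,$$
where $\varepsilon$ is the class of $d$. Let $\mu\colon N\to N/N'=k$ be the projection, with $\mu(d)=1$. The field $k$ has weight $0$.

Graded minimal resolutions exist: given a finitely generated graded module, lift a homogeneous $k$-basis of its quotient by the maximal ideal, and repeat with the kernel. Let $K$, with $K_i=R\otimes_kC_i$, be the minimal graded free resolution of $k$. Each $C_i$ is finite-dimensional with all weights $\ge0$. Write $C_{i,c}$ for its weight $c$ part. For a bounded complex $X$ of finitely generated graded $R$-modules,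
$$\operatorname{Ext}_R(k,X)=H(\operatorname{Hom}_R(K,X))=\bigoplus_w\operatorname{Ext}_R(k,X)_w,$$
where weight $w$ means raising weights by $w$. Homogeneous classes have homogeneous representatives and liftings, so weights add under composition.

**Example 5.1.** Let $R=k\ltimes k=k[x]/(x^2)$, so $x$ has weight $1$. From $\partial e_i=xe_{i-1}$ we see that $e_i$ has weight $i$, so $\xi^i\in\mathcal E_R$ has weight $-i$. The generator $x\in\operatorname{Hom}_R(k,R)=\operatorname{E}(R)$ has weight $1$.

**Weight one over $R$ is computed over $G$.** The weight $0$ part of $K$ is $G\otimes C_{\bullet,0}$, a free $G$-resolution of $k$. The weight $w$ part of $\operatorname{Hom}_R(K_i,X)$ is $\bigoplus_{c\ge0}\operatorname{Hom}_k(C_{i,c},X_{c+w})$. Hence: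

$$\text{If }X_w=0\text{ for }w>1,\text{ then }\operatorname{Ext}_R(k,X)_w=0\text{ for }w>1,\ \text{ and }\operatorname{Ext}_R(k,X)_1=\operatorname{Ext}_G(k,X_1)\text{ naturally in }X.\tag{5.1}$$

Indeed, for $w>1$ all summands vanish, and for $w=1$ only $c=0$ contributes, so restriction to the weight $0$ part of $K$ identifies $\operatorname{Hom}_R(K,X)_1$ with $\operatorname{Hom}_G(G\otimes C_{\bullet,0},X_1)$ as complexes. Taking $X=k$, the weight $w$ part is $\operatorname{Hom}_k(C_{i,-w},k)$, so

$$(\mathcal E_R)_w=0\quad\text{for }w>0.\tag{5.2}$$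

In particular $\operatorname{E}(M)_1=\operatorname{Ext}_G(k,k\varepsilon)$ is a copy of the Ext algebra of $G$, and this is the part of $\operatorname{E}(M)$ in which we compare $U_{<n}(M)$ with $U_{<n+1}(M)$. The plan has three parts: compute Ext over $G$ (Section 6); show that the weight one part of $U_{<n}(M)$ is determined by data over $G$ (Sections 7 and 8); and compute it there by solving a linear system (Sections 9 to 11).

## 6. Ext over $G$

Let $\mathcal E=\operatorname{Ext}_G(k,k)$, and let $\alpha,\beta,\xi,\sigma,\tau\in\mathcal E^1$ be the basis dual to $a,b,x,s,t$.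

**Lemma 6.1.** $\mathcal E$ has $k$-basis the monomials $B\xi^iW$ with $B$ a word in $\alpha,\beta$, $i\ge0$, and $W$ a word in $\sigma,\tau$. Words in $\{\alpha,\beta\}$ and words in $\{\sigma,\tau\}$ multiply by concatenation. Two of the five generators belonging to different groups among $\{\alpha,\beta\},\{\xi\},\{\sigma,\tau\}$ anticommute.

*Proof.* For each of the three factors of $G$, Example 1.1 says that the Ext algebra is free on the dual variables. It remains to see what a tensor product does. Let $A,A'$ be finite-dimensional local $k$-algebras with residue field $k$, with minimal resolutions $K,K'$ of $k$. Then $K\otimes_kK'$ with $\partial(f\otimes f')=\partial f\otimes f'+(-1)^{|f|}f\otimes\partial f'$ is the minimal resolution of $k$ over $A\otimes_kA'$.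

Let $\varphi\in\mathcal E_A$ have degree $j$ and lifting $Z$ on $K$. Then $\Phi(f\otimes f')=(-1)^{j|f'|}Zf\otimes f'$ lifts $\varphi\otimes1$, because
$$\Phi\partial(f\otimes f')=(-1)^{j|f'|}Z\partial f\otimes f'+(-1)^{|f|}(-1)^{j(|f'|-1)}Zf\otimes\partial f'$$
and
$$\partial\Phi(f\otimes f')=(-1)^{j|f'|}\bigl(\partial Zf\otimes f'+(-1)^{|f|-j}Zf\otimes\partial f'\bigr)$$
agree. Let $\gamma\in\mathcal E_{A'}$ have degree $l$ and lifting $Z'$ on $K'$. Then $f\otimes f'\mapsto f\otimes Z'f'$ lifts $1\otimes\gamma$; here no sign is needed. Composing, both Ext algebras embed multiplicatively, $\varphi\gamma$ is the class $\varphi\otimes\gamma\colon f\otimes f'\mapsto\varphi(f)\gamma(f')$, and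
$$\gamma\varphi=(-1)^{jl}\varphi\otimes\gamma=(-1)^{jl}\varphi\gamma.$$
By the Künneth formula the elements $\varphi\otimes\gamma$, with $\varphi,\gamma$ in bases, form a basis. Apply this twice. $\square$

**Lemma 6.2.** $\operatorname{Ext}_G(k,G)=\operatorname{soc}(G)\cdot\mathcal E$, where $\operatorname{soc}(G)=\operatorname{Hom}_G(k,G)$ is placed in degree $0$. Moreover $\operatorname{soc}(G)=(a,b)\otimes(x)\otimes(s,t)$; in particular $\operatorname{soc}(G)\subseteq\mathfrak m_G^3\cap xG$.

*Proof.* Write $G=A\otimes A'\otimes A''$, with minimal resolutions $K,K',K''$ of $k$ over the factors. By Example 4.2, $\operatorname{Ext}_A(k,A)$ is spanned by classes of cocycles $u\theta$ with $u\in\mathfrak m_A=\operatorname{Hom}_A(k,A)$ and $\theta\colon K_j\to k$ a cocycle; likewise for the other two factors. Up to signs of differentials, $\operatorname{Hom}_G(K\otimes K'\otimes K'',A\otimes A'\otimes A'')$ is the tensor product of the three complexes $\operatorname{Hom}_A(K,A)$, $\operatorname{Hom}_{A'}(K',A')$, $\operatorname{Hom}_{A''}(K'',A'')$. By the Künneth formula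 $\operatorname{Ext}_G(k,G)$ is spanned by classes of cocycles $u\theta\otimes u'\theta'\otimes u''\theta''$. Such a cocycle is the composite of the cocycle $\theta\otimes\theta'\otimes\theta''$ with $u\otimes u'\otimes u''\in\operatorname{Hom}_G(k,G)$. The degree $0$ part is the formula for $\operatorname{soc}(G)$. $\square$

## 7. Generators of $\operatorname{E}(R)$ over $\mathcal E_R$

The purpose of this section is to list generators of $\operatorname{E}(R)$, sorted by weight. The first lemma says that Ext over $R$ of a $G$-module has no generators beyond those coming from $G$.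

**Lemma 7.1.** If $X$ is a $G$-module of finite length, viewed as an $R$-module via $R\to R/N=G$, then $\operatorname{Ext}_R(k,X)$ is generated as a right $\mathcal E_R$-module by the image of $\operatorname{Ext}_G(k,X)$.

*Proof.* The complex of $G$-modules $G\otimes_RK$ splits by weight: $G\otimes_RK=\bigoplus_wC^{(w)}$ with $C^{(w)}_i=G\otimes_kC_{i,w}$.

**Step 1: each $C^{(w)}$ is a sum of shifts of $k$.** We claim that in $\mathsf D(G)$ each $C^{(w)}$ is isomorphic to some $\bigoplus_{j\ge0}\Sigma^jV_{w,j}$ with $V_{w,j}$ finite-dimensional $k$-vector spaces. For $w=0$, $C^{(0)}$ is the weight $0$ part of $K$, so $C^{(0)}\simeq k$. For $w\ge1$, tensor $0\to N\to R\to G\to0$ with $K$. As $N\otimes_RK=N\otimes_G(G\otimes_RK)$ and $N$ has weight $1$, the weight $w$ part is an exact sequence of complexes of $G$-modules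
$$0\to N\otimes_GC^{(w-1)}\to K_{(w)}\to C^{(w)}\to0,$$
where $K_{(w)}$, the weight $w$ part of $K$, is acyclic because $k$ has weight $0$. So
$$C^{(w)}\simeq\Sigma N\otimes_GC^{(w-1)}=\Sigma N\otimes^{\mathbf L}_GC^{(w-1)},$$
the last step because $C^{(w-1)}$ is a bounded below complex of free modules. By induction this is a direct sum of shifts of copies of $N\otimes^{\mathbf L}_Gk$. Computed with the minimal $G$-resolution of $N$, the latter is a complex of $k$-vector spaces with zero differential, that is, a sum of shifts of $k$. Finally $V_{w,j}\cong H_j(C^{(w)})$ is finite-dimensional, and zero for $j<0$, because $C^{(w)}$ has finite-dimensional terms in degrees $\ge0$. (In Example 5.1, where $G=N=k$, one finds $C^{(w)}=\Sigma^wk$.)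

**Step 2: read off generators.** By adjunction,
$$\operatorname{Ext}^i_R(k,X)=H^i\operatorname{Hom}_G(G\otimes_RK,X)=\prod_wH^i\operatorname{Hom}_G(C^{(w)},X),$$
and only the finitely many $w$ with $C_{i,w}\neq0$ contribute. Since $C^{(w)}$ is a bounded below complex of free modules, the $w$th factor is
$$\operatorname{Hom}_{\mathsf D(G)}(C^{(w)},\Sigma^iX)\cong\prod_{j\le i}\operatorname{Hom}_k\bigl(V_{w,j},\operatorname{Ext}^{i-j}_G(k,X)\bigr),$$
a finite product. So $\operatorname{Ext}^i_R(k,X)$ is spanned by composites
$$K\to G\otimes_RK\to C^{(w)}\to\Sigma^jk\xrightarrow{\ \zeta\ }\Sigma^iX,\qquad\zeta\in\operatorname{Ext}^{i-j}_G(k,X).$$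
The part $K\to\Sigma^jk$ is a class $\theta\in\mathcal E_R^j$, and the composite is $\zeta\theta$. $\square$

**Lemma 7.2.** $\operatorname{E}(R)=\operatorname{E}(R)_1\cdot\mathcal E_R+\operatorname{soc}(G)\cdot\mathcal E_R$, where $\operatorname{soc}(G)\subseteq\operatorname{soc}(R)=\operatorname{Hom}_R(k,R)$ has degree $0$ and weight $0$.

*Proof.* As $\operatorname{soc}(G)\subseteq\mathfrak m_G^3$ and $\mathfrak m_G^2N=0$, the elements of $\operatorname{soc}(G)$ annihilate $N$ as well as $\mathfrak m_G$. So $\operatorname{soc}(G)\subseteq\operatorname{soc}(R)$. Consider the exact sequence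
$$\operatorname{Ext}_R(k,N)\to\operatorname{Ext}_R(k,R)\to\operatorname{Ext}_R(k,G).$$
By Lemmas 7.1 and 6.2, $\operatorname{Ext}_R(k,G)=\operatorname{soc}(G)\,\mathcal E_R$, and we have just seen that $\operatorname{soc}(G)$ lifts to $\operatorname{Hom}_R(k,R)$. So $\operatorname{E}(R)$ is the sum of $\operatorname{soc}(G)\,\mathcal E_R$ and the image of $\operatorname{Ext}_R(k,N)$. By Lemma 7.1 the latter is generated by the image of $\operatorname{Ext}_G(k,N)$, which consists of classes of maps $K\to C^{(0)}\to\Sigma^iN$. These send weight $0$ to $N$, which has weight $1$, and vanish on generators of positive weight. So they have weight $1$. $\square$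

## 8. The weight one part of $U_{<n}(M)$ comes from $G$

Let $F$, with $F_i=R\otimes_kB_i$, be the minimal graded free resolution of $M$. All weights of $B_i$ are $\ge0$, and $B_0=k$ in weight $0$. The differential of a generator of weight $0$ lies in the weight $0$ part of $F$, so the generators of weight $0$ span a subcomplex $F^{(0)}=R\otimes_GL$. Here $L=G\otimes B_{\bullet,0}$ is the weight $0$ part of $F$, that is, the minimal $G$-resolution of $M_0=G/xG$. Since $\operatorname{ann}_G(x)=xG$, we may take
$$L=\bigl(\cdots\xrightarrow{x}G\xrightarrow{x}G\xrightarrow{x}G\bigr),\qquad L_i=G\ (i\ge0).$$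

**Proposition 8.1.** $U_{<n}(M)_1=V_n$, where $V_n$ is the image of
$$\operatorname{Ext}_G(k,N\otimes_GL_{<n})\to\operatorname{Ext}_G(k,k)=\mathcal E$$
induced by the chain map $N\otimes_GL_{<n}\to k$ that is $\mu$ in degree $0$ and zero in other degrees.

*Proof.* It is a chain map because $\mu(xN)=\mu(kg)=0$.

**Step 1: $V_n\subseteq U_{<n}(M)_1$.** Both $M$ and $F^{(0)}_{<n}$ have no weights above $1$. By (5.1), $\operatorname{Ext}_R(k,M)_1=\operatorname{Ext}_G(k,k\varepsilon)$ and $\operatorname{Ext}_R(k,F^{(0)}_{<n})_1=\operatorname{Ext}_G(k,N\otimes_GL_{<n})$. The weight $1$ part of $F^{(0)}\to M$ is $\nu\mapsto\nu\cdot1_M=\mu(\nu)\varepsilon$ in degree $0$. So $V_n$ is the image of $\operatorname{Ext}_R(k,F^{(0)}_{<n})_1$ in $\operatorname{Ext}_R(k,M)_1$. As $F^{(0)}_{<n}\to M$ factors through $F_{<n}$, the inclusion follows. Clearly also $V_i\subseteq V_n$ for $i\le n$.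

**Step 2: generators of $\operatorname{Ext}_R(k,F_{<n})$.** Apply Lemma 3.1 to $F_{<i}\subset F_{<i+1}$ for $i=0,\dots,n-1$. By induction, the $\mathcal E_R$-module $\operatorname{Ext}_R(k,F_{<n})$ is generated by the images of homogeneous elements $z\in\operatorname{Ext}_R(k,F_{<i+1})$, $i<n$, where one lift $z$ is chosen, arbitrarily, for each
$$\gamma\otimes b\in\operatorname{Ext}_R(k,\Sigma^iF_i)=\Sigma^i\operatorname{E}(R)\otimes_kB_i,$$
with $\gamma$ running through homogeneous generators of $\operatorname{E}(R)$ and $b$ through a homogeneous basis of $B_i$. If $\gamma$ has degree $j$, then $z$ has degree $j-i$; the weight of $z$ is the sum of those of $\gamma$ and $b$. By Lemma 7.2 we may take $\gamma\in\operatorname{E}(R)_1$ or $\gamma\in\operatorname{soc}(G)$.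

**Step 3: where each generator goes in $\operatorname{Ext}_R(k,M)$.** There are four cases.

* $\gamma\in\operatorname{soc}(G)$, $i\ge1$: the image lies in $\operatorname{Ext}^{-i}_R(k,M)=0$.
* $\gamma\in\operatorname{soc}(G)$, $i=0$: up to a scalar the image is $\gamma\cdot1_M\in\operatorname{Hom}_R(k,M)$, which is $0$ since $\operatorname{soc}(G)\subseteq xG$.
* $\gamma\in\operatorname{E}(R)_1$, $b$ of weight $\ge1$: then $z$ has weight $\ge2$, and $\operatorname{Ext}_R(k,M)_w=0$ for $w\ge2$ by (5.1).
* $\gamma\in\operatorname{E}(R)_1$, $b$ of weight $0$: by Lemma 3.1 for the minimal complex $F^{(0)}$, the element $\gamma\otimes b$ already lifts to $\operatorname{Ext}_R(k,F^{(0)}_{<i+1})_1$. We choose $z$ to be the image of such a lift, and then its image in $\operatorname{Ext}_R(k,M)$ is in $V_{i+1}\subseteq V_n$.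

**Step 4: take the weight one part.** By Steps 1 to 3, $U_{<n}(M)=V_n\mathcal E_R$. As $V_n$ has weight $1$ and weights add, the weight one part is $V_n(\mathcal E_R)_0$. (By (5.2) the other products only have lower weight.) Since $\operatorname{Ext}_R(k,F^{(0)}_{<n})_1$ is stable under $(\mathcal E_R)_0$, its image $V_n$ is too, so $V_n(\mathcal E_R)_0= V_n$. $\square$

The proof used two features of $M$: its relation $x$ kills the socle generators, and its weight one part is a single copy of $k$.

## 9. A linear system over $\mathcal E$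

We now turn $V_n$ into equations. Let $n\ge1$, and let $K$ denote, from here on, the minimal $G$-resolution of $k$. Put $N^0=N/N^1$, with basis the classes of $p,q,r,d$. Both $N^0$ and $N^1$ are killed by $\mathfrak m_G$. Let $\kappa_N\colon\mathcal E\otimes N^0\to\mathcal E\otimes N^1$ be the connecting map of $0\to N^1\to N\to N^0\to0$.

**Step 1: set up the long exact sequence.** Put $X=N\otimes_GL_{<n}$, so $X_i=N$ for $0\le i<n$, with differential $x$. The subcomplex $X'=N^1\otimes_GL_{<n}$ and the quotient $X''=N^0\otimes_GL_{<n}$ have zero differentials and are killed by $\mathfrak m_G$, so $\operatorname{Hom}_G(K,X')$ and $\operatorname{Hom}_G(K,X'')$ have zero differentials. The map $X\to k$ factors through $X''$ because $N^1\subseteq N'$. So the degree $\delta$ part $V_n^\delta$ consists of the images of those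
$$z=(z_i)\in\operatorname{Ext}^\delta_G(k,X'')=\bigoplus_{i<n}\mathcal E^{\delta+i}\otimes N^0$$
that are killed by the connecting map to $\operatorname{Ext}^{\delta+1}_G(k,X')=\bigoplus_{i<n}\mathcal E^{\delta+1+i}\otimes N^1$.

**Step 2: compute the connecting map.** Lift $z_i\colon K_{\delta+i}\to N^0$ to $\tilde z_i\colon K_{\delta+i}\to N$ and apply the differential $f\mapsto\partial f-(-1)^\delta f\partial$ of $\operatorname{Hom}_G(K,X)$. The component at index $i$ is $x\tilde z_{i+1}-(-1)^\delta\tilde z_i\partial$. The first term is $xz_{i+1}$, with $x\colon N^0\to N^1$, and $\tilde z_i\partial$ represents $\kappa_N(z_i)$. So the condition is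
$$\kappa_N(z_i)=(-1)^\delta xz_{i+1}\quad(0\le i<n),\qquad z_n:=0.$$

**Step 3: write it in coordinates.** Put $z_i=P_i\otimes p+Q_i\otimes q+R_i\otimes r+D_i\otimes d$. By Lemma 4.1 and the multiplication table,
$$\kappa_N(z_i)=(\alpha P_i+\beta Q_i+\tau R_i+\sigma D_i)\otimes h+(\tau Q_i+\xi R_i)\otimes g,$$
while $x\colon N^0\to N^1$ sends $r\mapsto g$ and $p,q,d\mapsto0$. The map $X''\to k$ picks out $D_0$. Therefore $V_n^\delta$ is the set of all $D_0$ for which there are $P_i,Q_i,R_i,D_i\in\mathcal E^{\delta+i}$ $(0\le i<n)$ with
$$\alpha P_i+\beta Q_i+\tau R_i+\sigma D_i=0,\tag{9.1}$$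
$$\tau Q_i+\xi R_i=(-1)^\delta R_{i+1}\qquad(R_n:=0).\tag{9.2}$$

**Example 9.1 ($n=1$).** Take $P_0=-\sigma$, $D_0=-\alpha$, $Q_0=R_0=0$. Then (9.1) reads $-\alpha\sigma-\sigma\alpha=0$, so $\alpha\in V_1$.

**Example 9.2 ($n=2$).** Take $\delta=2$ and
$$\begin{aligned}P_0&=0,&Q_0&=\sigma\alpha,&R_0&=0,&D_0&=\beta\alpha,\\ P_1&=\tau^2\sigma,&Q_1&=\xi\sigma\alpha,&R_1&=\tau\sigma\alpha,&D_1&=-\beta\xi\alpha.\end{aligned}$$
At $i=0$: $\beta\sigma\alpha+\sigma\beta\alpha=0$, and $\tau Q_0=\tau\sigma\alpha=R_1$. At $i=1$: $\alpha\tau^2\sigma+\tau^2\sigma\alpha=0$ and $\beta\xi\sigma\alpha-\sigma\beta\xi\alpha=0$, so (9.1) holds, and $\tau\xi\sigma\alpha+\xi\tau\sigma\alpha=0$ is (9.2). So $\beta\alpha\in V_2$.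

Two levels gave one $\beta$. The equations show the mechanism. Modulo $\xi$, (9.2) says $R_{i+1}=\pm\tau Q_i$, so a nonzero $Q_i$ at one level needs a nonzero $R_{i+1}$ at the next. There (9.1) must balance $\tau R_{i+1}$ against $\alpha P_{i+1}$ and $\beta Q_{i+1}$, because $\sigma D_{i+1}$ cannot cancel it. Each further level allows one more factor $\beta$, and the chain must end at level $n-1$. The next two sections make this exact.

## 10. The upper bound: $n$ levels allow at most $n-1$ factors $\beta$

By Lemma 6.1, $\xi\mathcal E$ is the span of the monomials containing $\xi$, a two-sided ideal, and $\bar{\mathcal E}=\mathcal E/\xi\mathcal E$ has basis $\{BW\}$. Bars denote images in $\bar{\mathcal E}$. Let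
$$I_j=\sum_{m<j}\beta^m\alpha\bar{\mathcal E},\qquad I_0=0.$$
It is spanned by the $BW$ for which $B$ begins with $\beta^m\alpha$ for some $m<j$. So $I_j=J_j\otimes k\langle\sigma,\tau\rangle$, with $J_j\subseteq k\langle\alpha,\beta\rangle$ the right ideal of Section 4.

**Lemma 10.1.** If $y,z\in\bar{\mathcal E}$ and $\tau y+\sigma z\in I_j$, then $y,z\in I_j$.

*Proof.* We have $\tau\cdot BW=(-1)^{|B|}B\tau W$, and likewise for $\sigma$. So left multiplications by $\tau$ and $\sigma$ preserve $I_j$ and act on
$$\bar{\mathcal E}/I_j=(k\langle\alpha,\beta\rangle/J_j)\otimes k\langle\sigma,\tau\rangle,$$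
whose basis consists of the remaining $BW$. They send the basis elements $BW$ to $\pm B\tau W$ and $\pm B\sigma W$, all of which are distinct up to sign. Hence $(y,z)\mapsto\tau y+\sigma z$ is injective on pairs from $\bar{\mathcal E}/I_j$. $\square$

**Proposition 10.2.** $\bar V_n\subseteq I_n$ for all $n\ge1$.

*Proof.* Given a solution of (9.1) and (9.2), reducing (9.2) modulo $\xi\mathcal E$ gives $\tau\bar Q_i=\pm\bar R_{i+1}$. We claim that $\bar Q_i\in I_{n-1-i}$ for $0\le i\le n-1$, by descending induction on $i$.

For $i=n-1$: $\tau\bar Q_{n-1}=\pm\bar R_n=0$, so $\bar Q_{n-1}=0$ by Lemma 10.1 with $j=0$.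

Suppose the claim holds for some $i\ge1$. Then $\beta\bar Q_i\in\beta I_{n-1-i}\subseteq I_{n-i}$, and $\alpha\bar P_i\in I_1\subseteq I_{n-i}$. So (9.1) gives $\tau\bar R_i+\sigma\bar D_i\in I_{n-i}$, hence $\bar R_i\in I_{n-i}$ by Lemma 10.1. As $\bar R_i=\pm\tau\bar Q_{i-1}$, Lemma 10.1 (with $z=0$) gives $\bar Q_{i-1}\in I_{n-i}$, which is the claim for $i-1$.

Finally, $\bar Q_0\in I_{n-1}$ gives $\beta\bar Q_0\in I_n$, and $\alpha\bar P_0\in I_1\subseteq I_n$. So (9.1) with $i=0$ gives $\tau\bar R_0+\sigma\bar D_0\in I_n$, and $\bar D_0\in I_n$ by Lemma 10.1. $\square$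

## 11. The lower bound: a telescoping solution, and the proof of Theorem A

**Proposition 11.1.** $\beta^{n-1}\alpha\in\bar V_n$ for all $n\ge1$.

*Proof.* Put $m=n-1$.

**Step 1: package the levels into one operator.** On sequences $y=(y_0,\dots,y_m)$ of elements of $\mathcal E$, let $\mathcal E$ act by left multiplication componentwise. Let $\pi\colon\mathcal E\to\mathcal E$ be the linear map with $\pi(\lambda)=(-1)^{|\lambda|}\lambda$ for homogeneous $\lambda$, and put
$$(Sy)_i=\pi(y_{i+1})\quad(y_n:=0),\qquad T=\xi+S.$$
As $\pi(\lambda\lambda')=-\lambda\pi(\lambda')$ for $|\lambda|=1$, the operator $S$ anticommutes with left multiplication by elements of degree $1$. Since $\xi$ anticommutes with $\alpha,\beta,\sigma,\tau$, so does $T$. Consequently $\beta T$ commutes with $\sigma$ and with $\tau$, hence with $\tau^2$: moving either letter past $T$ and then past $\beta$ changes the sign twice.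

Up to signs repaired in Step 4, equation (9.2) now reads $\tau Q+TR=0$. Because $T$ and $\tau$ anticommute, $Q=Tc$, $R=\tau c$ solves this for any sequence $c$. Then (9.1) becomes $(\beta T+\tau^2)c=-\sigma D-\alpha P$, a sum of two commuting operators applied to $c$, so a geometric series for $c$ suggests itself.

**Step 2: the solution.** Let $e$ be the sequence with $e_m=1$ and $e_i=0$ otherwise, and define
$$c=\sum_{l=0}^{m-1}(\beta T)^l(-\tau^2)^{m-1-l}\sigma\alpha e,$$
$$Q=Tc,\quad R=\tau c,\quad D=-(\beta T)^m\alpha e,\quad P=(-1)^{m+1}\tau^{2m}\sigma e.$$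
Then $\tau Q+TR=\tau Tc+T\tau c=0$. Since $\beta T$ and $\tau^2$ commute, the sum telescopes:
$$\begin{aligned}\beta Q+\tau R=(\beta T+\tau^2)c&=(\beta T)^m\sigma\alpha e-(-\tau^2)^m\sigma\alpha e\\&=\sigma(\beta T)^m\alpha e+(-1)^m\alpha\tau^{2m}\sigma e=-\sigma D-\alpha P.\end{aligned}$$
In the second line we used that $\sigma$ commutes with $\beta T$, that $\sigma\alpha=-\alpha\sigma$, and that $\alpha$ commutes with $\tau^{2m}$. So (9.1) holds for all $i$.

**Step 3: degrees.** The quantity (degree) $-$ (index) is $-m$ for $e$. It is raised by $1$ by $\xi$ and by $S$, hence by $T$, and by each of $\alpha,\beta,\sigma,\tau$. Each term of $c$ is obtained from $e$ by $2l+2(m-1-l)+2=2m$ such operators, so each of $P,Q,R,D$ is a sum of terms obtained from $e$ by $2m+1$ of them. Hence their components at index $i$ have degree $\delta+i$ with $\delta=m+1=n$.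

**Step 4: correct the signs in (9.2).** At index $i$ the equation $\tau Q+TR=0$ reads
$$\tau Q_i+\xi R_i=-\pi(R_{i+1})=(-1)^{\delta+i}R_{i+1},$$
since $R_{i+1}$ has degree $\delta+i+1$. Multiply all index $i$ components of $P,Q,R,D$ by $\omega_i=(-1)^{i(i-1)/2}$. This keeps (9.1). Since $\omega_i\omega_{i+1}=(-1)^{i^2}=(-1)^i$, it turns the displayed equation into (9.2). As $\omega_0=1$, the element $D_0$ is unchanged. So $D_0\in V_n$.

**Step 5: find $\bar D_0$.** Moving every $T$ to the right past $\beta$'s and $\alpha$ gives $D=\pm\beta^m\alpha T^me$. The operator $S$ preserves sequences with entries in the ideal $\xi\mathcal E$, so modulo $\xi\mathcal E$ we have $(T^me)_0\equiv(S^me)_0=1$. Hence $\bar D_0=\pm\beta^m\alpha=\pm\beta^{n-1}\alpha$. $\square$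

For $m=0$ and $m=1$ these formulas give Examples 9.1 and 9.2.

**Proof of Theorem A.** For all $n\ge0$ we have $\beta^n\alpha\in\bar V_{n+1}$ by Proposition 11.1, while $\bar V_n\subseteq I_n$ by Proposition 10.2 (for $n=0$: $V_0=0=I_0$). But $\beta^n\alpha\notin I_n$, because $I_n$ is spanned by monomials $BW$ with $B$ beginning with $\beta^m\alpha$ for some $m<n$. Hence $V_n\subsetneq V_{n+1}$. By Proposition 8.1, these are the weight one parts of $U_{<n}(M)$ and $U_{<n+1}(M)$, so
$$U_{<n}(M)\subsetneq U_{<n+1}(M)\subseteq U(M)\quad\text{for every }n\ge0,$$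
and Proposition 3.2 gives $U(\Omega^nM)\ne0$ for every $n\ge0$. $\square$

With Theorem A proved, the last claim of Theorem B is proved too.

**Remark 11.2.** In fact $\bar V_n=I_n$ for $n\ge 1$. The space $V_n$ is a right ideal of $\mathcal E$, being the image of an $\mathcal E$-linear map, and for each $m<n$ the image $\bar V_n\supseteq\bar V_{m+1}$ contains $\beta^m\alpha$. So the chain $U_{<n}(M)$, in weight one and modulo $\xi$, is the chain $J_n\otimes k\langle\sigma,\tau\rangle$ announced in Section 4.

## 12. Cohen–Macaulay examples in every dimension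

**Proof of Theorem C.** Let $R,M,F$ be as in Theorem A, and put $R'=R[[y_1,\dots,y_e]]$ and $M'=M\otimes_RR'$.

**Step 1: the ring and the resolution.** The sequence $y_1,\dots,y_e$ is regular on $R'$ with artinian quotient $R$. So $R'$ is Cohen–Macaulay local of dimension $e$ with residue field $k$. It is flat over $R$, so $F'=F\otimes_RR'$ is a resolution of the cyclic module $M'$, and it is minimal because its differentials have entries in $\mathfrak m_R$.

**Step 2: compare Ext over $R'$ and over $R$.** We show that for every bounded complex $X$ of $R$-modules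
$$\operatorname{Ext}^i_{R'}(k,X\otimes_RR')\cong\operatorname{Ext}^{i-e}_R(k,X)\quad\text{naturally in }X.\tag{12.1}$$
Let $\mathcal K$ be the Koszul complex on $y_1,\dots,y_e$ over $R'$, a finite free resolution of $R=R'/(y)$. By the self-duality $\operatorname{Hom}_{R'}(\mathcal K,R')\cong\Sigma^{-e}\mathcal K$,
$$\mathbf R\operatorname{Hom}_{R'}(R,X\otimes_RR')\simeq\operatorname{Hom}_{R'}(\mathcal K,X\otimes_RR')\cong\Sigma^{-e}\mathcal K\otimes_{R'}(R'\otimes_RX)=\Sigma^{-e}\mathcal K\otimes_RX\simeq\Sigma^{-e}X.$$
The last step holds because $\mathcal K\to R$ is a quasi-isomorphism of bounded complexes of flat $R$-modules: its cone is a bounded acyclic complex of flat modules, hence stays acyclic after $-\otimes_RX$. These are identifications in $\mathsf D(R')$ up to the last step, and we restrict them to $\mathsf D(R)$ along $R\to R'$. On $\mathbf R\operatorname{Hom}_{R'}(R,-)$ this gives the original $R$-structure, because $R\to R'\to R$ is the identity. By adjunction,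
$$\operatorname{Ext}^i_{R'}(k,X\otimes_RR')=\operatorname{Hom}_{\mathsf D(R)}\bigl(k,\Sigma^i\,\mathbf R\operatorname{Hom}_{R'}(R,X\otimes_RR')\bigr)\cong\operatorname{Ext}^{i-e}_R(k,X).$$

**Step 3: transport the filtration.** Apply (12.1) to the maps of bounded complexes $F_{<n}\to M$ given by the augmentation $F_0\to M$. After tensoring with $R'$ they become $F'_{<n}\to M'$. By naturality, $U_{<n}(M')$ corresponds to $U_{<n}(M)$ under $\operatorname{Ext}^i_{R'}(k,M')\cong\operatorname{Ext}^{i-e}_R(k,M)$, for all $n$. So $U_{<n}(M')\subsetneq U_{<n+1}(M')$, and Proposition 3.2, applied over $R'$, gives $U(\Omega^nM')\neq0$ for all $n\ge0$. $\square$
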